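\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Generating tuples of polynomial algebras are first-order definable:\\ logical perfectness and regularity of $Com\text{-}P$}


\begin{abstract}
Let $P$ be any field and let $Com\text{-}P$ be the variety of commutative associative unital $P$-algebras. We show that $Com\text{-}P$ is logically perfect (two finite tuples of a polynomial algebra $P[x_1,\dots,x_n]$ with the same first-order type are conjugate under an automorphism) and logically regular (every algebra isotypic to $P[x_1,\dots,x_n]$ is isomorphic to it). This answers, for every $P$, a problem of B.~Plotkin. Both properties follow from one fact: there is a formula in the language of rings, the same for all fields, that defines the $n$-tuples generating $P[x_1,\dots,x_n]$. We also characterize $P[x_1,\dots,x_n]$ up to isomorphism among the algebras elementarily equivalent to it.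
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Fix a field $P$. Let $\Theta=Com\text{-}P$ be the variety of commutative associative algebras with unit over $P$. Its signature consists of $+,\cdot,0,1$ and, for each $\lambda\in P$, the unary operation of multiplication by $\lambda$; we write $-w$ for $(-1)w$. All algebras below lie in $\Theta$, and all homomorphisms are unital $P$-algebra maps. The free algebra over a finite set $X=\{x_1,\dots,x_n\}$ is $W(X)=P[x_1,\dots,x_n]$; its elements are the terms in $x_1,\dots,x_n$, up to identities of $\Theta$. A \emph{point} of an algebra $H$ is a homomorphism $\mu:W(X)\to H$, which we identify with the tuple $(\mu(x_1),\dots,\mu(x_n))\in H^n$.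

Formulas are first-order formulas of this signature, with atomic formulas $w\equiv w'$ for terms $w,w'$. They are organized into a multi-sorted Halmos algebra, with one sort $\Phi(X)$ for each finite $X$. It is built from the equalities $w\equiv w'$ with $w,w'\in W(Y)$, $Y$ finite, by means of the Boolean operations, the quantifiers $\exists x$, and the maps $s_*:\Phi(Y)\to\Phi(Z)$ between sorts induced by homomorphisms $s:W(Y)\to W(Z)$; formulas equivalent in every algebra of $\Theta$ are identified. The elements of the sort $\Phi(X)$ express exactly the first-order formulas with free variables in $X$, with arbitrary bound variables. For a point $\mu:W(X)\to H$,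
\begin{itemize}
\item the \emph{logical kernel} $LKer(\mu)$ is the set of all $u\in\Phi(X)$ that $\mu$ satisfies in $H$;
\item the \emph{type} $T^H_P(\mu)$ is the set of all first-order formulas with free variables in $X$ that $\mu$ satisfies in $H$.
\end{itemize}
Thus $LKer(\mu)=LKer(\nu)$ if and only if $\mu$ and $\nu$ satisfy the same first-order formulas.

Two algebras $H,G$ are \emph{isotypic} if for every finite $X$ each point $W(X)\to H$ has the same type as some point $W(X)\to G$, and conversely. An algebra $H$ is \emph{logically homogeneous} if, whenever $\mu,\nu:W(X)\to H$ ($X$ finite) satisfy $LKer(\mu)=LKer(\nu)$, there is an automorphism $\alpha$ of $H$ with $\nu=\alpha\mu$. The variety $\Theta$ is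
\begin{itemize}
\item \emph{logically perfect} if every free algebra $W(X)$ of finite rank is logically homogeneous;
\item \emph{logically regular} if, for every free algebra $W(X)$ of finite rank, every $G\in\Theta$ isotypic to $W(X)$ is isomorphic to $W(X)$.
\end{itemize}
The problem, posed by Plotkin \cite{Plotkin}, is to decide for $Com\text{-}P$ whether these two properties hold.

\subsection{What is being asked}

The type of a tuple is everything that first-order logic can say about its position in the algebra. Automorphisms preserve truth, so tuples in one orbit have one type. Perfectness asks for the converse: does logic see the orbits of $\operatorname{Aut}P[x_1,\dots,x_n]$? Regularity asks whether the collection of types realized in $P[x_1,\dots,x_n]$ determines this algebra up to isomorphism.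

A tuple $(p_1(x),\dots,p_m(x))$ of $H=P[x_1,\dots,x_n]$ is conjugate to a tuple $t$ if and only if there is a generating tuple $z=(z_1,\dots,z_n)$ of $H$ with $t_j=p_j(z)$ for all $j$. The equations $t_j=p_j(z)$ are atomic formulas. So everything depends on whether ``$z$ generates $H$'' can be said in first-order logic. The literal definition, ``every $f$ is a polynomial in $z$'', quantifies over polynomials of unbounded degree and is not a first-order formula. One might also expect the field to matter: natural substitutes for the definition test $z$ at the rational points of affine space, and a finite field has only finitely many of them (Example~\ref{ex:points}). Nevertheless, the answer does not depend on $P$.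

\subsection{Results}

Fix $n\ge0$ and put $H=P[x_1,\dots,x_n]$. For a tuple $y$ let $P[y]$ be the $P$-subalgebra generated by $y$.

\begin{theorem}\label{thm:A}
There is a formula $\varphi_n(z_1,\dots,z_n)$ using only $+,\cdot,-,0,1$, independent of $P$, such that for every field $P$ and every $y\in H^n$:
\[
H\models\varphi_n(y)\iff P[y]=H\iff x_i\mapsto y_i\ \text{defines an automorphism of } H .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
For every field $P$, the variety $Com\text{-}P$ is logically perfect. Moreover, the type of each point of $H$ is isolated by a single explicit formula.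
\end{theorem}

\begin{theorem}\label{thm:C}
For every field $P$, the variety $Com\text{-}P$ is logically regular.
\end{theorem}

It is known that a logically perfect variety is logically regular. We do not use this; Theorem~\ref{thm:C} gets a short direct proof from Theorem~\ref{thm:A}.

We write $G\equiv H$ if $G$ and $H$ satisfy the same sentences of the signature of $\Theta$, and $G_0\preceq G$ (elementary subalgebra) if $G_0$ is a subalgebra of $G$ and each tuple of $G_0$ satisfies the same formulas in $G_0$ and in $G$. An embedding is elementary if its image is an elementary subalgebra. An algebra is a prime model of its theory if it embeds elementarily into every model of that theory.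

\begin{theorem}\label{thm:D}
For $G\in Com\text{-}P$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G\cong H$;
\item[(2)] $G$ is isotypic to $H$;
\item[(3)] the type of every $(n+1)$-tuple of $G$ is realized in $H$;
\item[(4)] $G\equiv H$ and $G$ is a finitely generated $P$-algebra;
\item[(5)] $G\equiv H$ and $\operatorname{trdeg}_P\operatorname{Frac}(G)\le n$ (such a $G$ is a domain, because $H$ is).
\end{enumerate}
Furthermore, $H$ is a prime model of its theory and has no proper elementary subalgebra. Elementary equivalence alone does not imply isomorphism if $n\ge1$ or $P$ is infinite.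
\end{theorem}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:B} and~\ref{thm:C} from Theorem~\ref{thm:A}. The main work, the construction of $\varphi_n$, occupies Sections~\ref{sec:small}--\ref{sec:proof}. Section~\ref{sec:D} proves Theorem~\ref{thm:D}.

\section{From generating tuples to perfectness and regularity}\label{sec:reduction}

In this section Theorem~\ref{thm:A} is assumed; its proof in Sections~\ref{sec:small}--\ref{sec:proof} does not use this section.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Y=\{t_1,\dots,t_m\}$, let $\mu,\nu:W(Y)\to H$ be points with $LKer(\mu)=LKer(\nu)$, and write $\mu(t_j)=p_j(x_1,\dots,x_n)$. Since the scalars belong to the signature, the polynomials $p_j$ are terms. Consider the formula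
\[
\psi_\mu(t_1,\dots,t_m):\qquad \exists z_1\cdots\exists z_n\Big(\varphi_n(z)\land\bigwedge_{j=1}^m t_j\equiv p_j(z)\Big).
\]
The point $\mu$ satisfies it (take $z=x$), hence so does $\nu$. So there is $z\in H^n$ with $H\models\varphi_n(z)$ and $\nu(t_j)=p_j(z)$ for all $j$. By Theorem~\ref{thm:A}, $x_i\mapsto z_i$ defines an automorphism $\alpha$ of $H$. Then $\alpha\mu(t_j)=p_j(z)=\nu(t_j)$ for all $j$, that is, $\nu=\alpha\mu$. As $n$ was arbitrary, $Com\text{-}P$ is logically perfect.

About $\nu$ we used only that it satisfies $\psi_\mu$. So every point of $H$ satisfying $\psi_\mu$ is conjugate to $\mu$ and has the type of $\mu$. In other words, $\psi_\mu$ belongs to the type of $\mu$, and $H\models\forall t\,(\psi_\mu\to\chi)$ for each formula $\chi$ in that type; this says that $\psi_\mu$ isolates the type of $\mu$ in the theory of $H$.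
\end{proof}

\begin{remark}
The proof needs the scalars in the signature, and formulas of the language of rings would not suffice for conjugacy under $P$-algebra automorphisms. For $P=\mathbb C$, complex conjugation of coefficients is a ring automorphism of $H$ exchanging the constants $\sqrt{-1}$ and $-\sqrt{-1}$, so these satisfy the same formulas in the language of rings; but every $P$-algebra automorphism fixes both.
\end{remark}

Regularity rests on the following observation, which is used again in Section~\ref{sec:D}.

\begin{lemma}\label{lem:transfer}
Let $G\in Com\text{-}P$ and let $\nu\in G^n$ satisfy $G\models\varphi_n(\nu)$. Suppose that for each $a\in G$ the type of the $(n+1)$-tuple $(\nu,a)$ is realized in $H$. Then $x_i\mapsto\nu_i$ defines an isomorphism $H\to G$.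
\end{lemma}

\begin{proof}
Let $a\in G$ and let $(y,f)\in H^{n+1}$ have the type of $(\nu,a)$. Then $H\models\varphi_n(y)$, so by Theorem~\ref{thm:A} the tuple $y$ generates $H$ and $x_i\mapsto y_i$ defines an automorphism. Hence $f=F(y)$ for a polynomial $F$ over $P$. The formula $t_{n+1}\equiv F(t_1,\dots,t_n)$ holds for $(y,f)$, hence for $(\nu,a)$, so $a=F(\nu)$. Since $a$ was arbitrary, $\nu$ generates $G$.

For injectivity, take any $a\in G$, say $a=0$, and $(y,f)$ as above. If $Q$ is a polynomial over $P$ with $Q(\nu)=0$, then $Q(y)=0$ because the types agree, and $Q=0$ because $x_i\mapsto y_i$ defines an automorphism. So the surjective homomorphism $x_i\mapsto\nu_i$ is injective.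
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G$ be isotypic to $H$. Choose $\nu\in G^n$ with the type of $x=(x_1,\dots,x_n)$; since $H\models\varphi_n(x)$, also $G\models\varphi_n(\nu)$. By isotypicity the types of all tuples $(\nu,a)$ are realized in $H$, and Lemma~\ref{lem:transfer} gives $G\cong H$.
\end{proof}

\section{Rank one, and why points are not enough}\label{sec:small}

Write $a\mid b$ for $\exists c\,(b=ac)$ and let
\[
U(c):\quad c=0\ \lor\ c\mid1 .
\]
The units of $H$ are the nonzero constants, so $U$ defines $P$ in $H$.

For $n=0$ let $\varphi_0$ be $0=0$: the empty tuple generates $H=P$.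

For $n=1$ let
\[
\varphi_1(z):\quad z\nmid1\ \land\ \forall f\,\exists c\,\bigl(U(c)\land z\mid f-c\bigr).
\]
It says that $H/(z)$ is nonzero and that $P\to H/(z)$ is surjective, that is, $\dim_PH/(z)=1$. As $\dim_PH$ is infinite, this forces $z\ne0$. For $z\neq 0$ we have $\dim_P P[x_1]/(z)=\deg z$. So $\varphi_1(z)$ holds if and only if $\deg z=1$, that is, if and only if $z=ax_1+b$ with $a,b\in P$, $a\ne0$, which is the same as $P[z]=P[x_1]$.

For $n=2$ the obvious analogue is to require that $H/(y_1-c_1,y_2-c_2)=P$ for all $c_1,c_2\in P$: each rational point has exactly one preimage, rational and reduced, under the polynomial map given by $y$. Over a finite field this does not suffice.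

\begin{example}\label{ex:points}
Let $P$ be a finite field with $q$ elements, $w=1+x_1^q-x_1$ and $y=(x_1,\,x_2w)$. As $c^q=c$ for $c\in P$,
\[
H/(y_1-c_1,\,y_2-c_2)=P[x_2]/(x_2-c_2)=P\qquad\text{for all }c_1,c_2\in P .
\]
But $y$ does not generate $H$: the degree of $F(x_1,x_2w)$ in $x_2$ is the degree of $F(Y_1,Y_2)$ in $Y_2$, so $x_2=F(y)$ would mean $x_2=F_0(x_1)+F_1(x_1)wx_2$, hence $F_1w=1$, while $w$ is not constant.
\end{example}

The remedy is to test $y$ on curves instead of points. If $y=(y_1,y_2)$ generates $H$ and $g\in P[T]$, then on the curve $y_2=g(y_1)$ the function $y_1$ is a coordinate: $H/(y_2-g(y_1))$ is the polynomial ring $P[y_1]$. There are infinitely many such graphs over any field, since $P[T]$ is infinite. In Example~\ref{ex:points} the constant $g=1$ already reveals the defect: $H/(x_2w-1)=P[x_1][1/w]$ is strictly larger than $P[x_1]$.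

Suppose conversely that $y_1,y_2$ pass all these tests, so that for each $g$ there is a homomorphism $\varepsilon_g:H\to P[T]$ with $y_1\mapsto T$, $y_2\mapsto g$. Why should $y$ generate? Suppose for instance that $H$ contained $f=y_1/y_2$, a rational but not polynomial function of $y$. Applying $\varepsilon_g$ with $g=T^2$ to $fy_2=y_1$ gives $\varepsilon_g(f)\,T^2=T$ in $P[T]$, which is absurd. This is the mechanism of the general proof: on a curve of high degree the denominator becomes too large to divide.

To turn this into a formula we must be able to say ``$g$ is a polynomial in $y_1$''. This is the subject of the next section.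

\section{Defining the subalgebra generated by a coordinate}\label{sec:coordinate}

In this section $n\ge1$. We want a formula $\kappa(f,y)$ such that $\kappa(\cdot,x_i)$ defines $P[x_i]$ in $H$. If $P$ is infinite, a polynomial $f$ lies in $P[x_i]$ if and only if it is constant along each hyperplane $x_i=c$, $c\in P$. This is a condition in the ring $H/(x_i-c)$, which is a polynomial ring over $P$ in the other variables: there ``constant'' means ``zero or a unit''. If $P$ is finite, there are too few such hyperplanes, and we need hypersurfaces $m=0$ with $m$ running through infinitely many irreducible elements of $P[x_i]$; but we cannot quantify over $P[x_i]$ before it is defined. The way out is that the \emph{powers} of $x_i$ are definable, up to constant factors, by divisibility alone, and the irreducible factors of the polynomials $x_i^k-1$ are already infinitely many.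

Accordingly, put
\begin{align*}
\mathrm{Irr}(m):\quad & m\ne0\ \land\ m\nmid1\ \land\ \forall a\,\forall b\,\bigl(m=ab\to a\mid1\ \lor\ b\mid1\bigr),\\
\mathrm{Pw}(g,y):\quad & y\mid g\ \land\ \forall h\,\bigl(h\mid g\to h\mid1\ \lor\ y\mid h\bigr),\\
\kappa(f,y):\quad & \forall g\,\forall m\,\bigl[\mathrm{Pw}(g,y)\land\mathrm{Irr}(m)\land m\mid g-1\ \to\ \bigl(m\mid f\ \lor\ \exists a\,\exists b\;am+bf=1\bigr)\bigr].
\end{align*}

\begin{lemma}\label{lem:coord}
For each $i$, $\{f\in H: H\models\kappa(f,x_i)\}=P[x_i]$.
\end{lemma}

\begin{proof}
\emph{Which $g$ satisfy $\mathrm{Pw}(g,x_i)$.} Not $g=0$: the element $x_i+1$ divides $0$, is not a unit and is not divisible by $x_i$. Let $g\ne0$ with $x_i\mid g$, and write $g=x_i^kq$ with $k\ge1$, $x_i\nmid q$. If $\mathrm{Pw}(g,x_i)$ holds, then the divisor $q$ of $g$ must be a unit. Conversely, $H$ is a UFD and $x_i$ is prime, so the divisors of $cx_i^k$, $c\in P\setminus\{0\}$, are the elements $c'x_i^l$ with $c'\in P\setminus\{0\}$, $0\le l\le k$. Thus $\mathrm{Pw}(g,x_i)$ holds if and only if $g=cx_i^k$ with $c\in P\setminus\{0\}$ and $k\ge1$.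

\emph{Which $m$ occur.} Divisors in $H$ of a nonzero element of $P[x_i]$ lie in $P[x_i]$, because degrees in each other variable add. So the $m$ that occur in $\kappa(\cdot,x_i)$ are exactly the irreducible elements of $P[x_i]$ dividing some $cx_i^k-1$ with $c\in P\setminus\{0\}$, $k\ge1$. There are infinitely many of them up to associates. Indeed, if $k\ge1$ is not divisible by $\operatorname{char}P$, then $x_i^k-1$ has $k$ distinct roots in an algebraic closure of $P$, each of them a root of some occurring $m$. If only $m_1,\dots,m_l$ occurred up to associates, then $k\le\sum_j\deg m_j$ for infinitely many $k$, which is absurd.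

\emph{Elements of $P[x_i]$ satisfy $\kappa$.} If $f\in P[x_i]$ and $m\in P[x_i]$ is irreducible, then, $P[x_i]$ being a principal ideal domain, either $m\mid f$ or $am+bf=1$ for some $a,b$.

\emph{Nothing else does.} Suppose $H\models\kappa(f,x_i)$ and write $f=\sum_\alpha f_\alpha(x_i)\,x'^\alpha$, where $x'=(x_k)_{k\ne i}$. For each occurring $m$ the ring $H/(m)$ is $K_m[x']$ with $K_m=P[x_i]/(m)$ a field. The image of $f$ in it is $0$ or a unit, hence lies in $K_m$; so $m\mid f_\alpha$ for all $\alpha\ne0$. Since this holds for infinitely many pairwise non-associate $m$, we get $f_\alpha=0$ for all $\alpha\ne0$, that is, $f\in P[x_i]$.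
\end{proof}

For an arbitrary $y$ in place of a coordinate, $\kappa(\cdot,y)$ may define something else. For $y=x_1^2$ no $g$ satisfies $\mathrm{Pw}(g,y)$, because $h=x_1$ divides every multiple of $y$; so $\kappa(f,y)$ holds for all $f$. We therefore add conditions forcing $\kappa(\cdot,y)$ to define $P[y]$. We cannot say that the set defined is the \emph{smallest} one containing $P$ and closed under $s\mapsto c+ys$, $c\in P$. Instead we require that each of its elements can be decomposed as $c+ys'$ with $s'$ again in the set; the degree then does the induction for us. Let $\Delta(y)$ be the conjunction of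
\begin{itemize}
\item[(D1)] $y\ne0\ \land\ y\nmid1$;
\item[(D2)] $\forall c\,\bigl(U(c)\to\kappa(c,y)\bigr)\ \land\ \forall c\,\forall s\,\bigl(U(c)\land\kappa(s,y)\to\kappa(c+ys,y)\bigr)$;
\item[(D3)] $\forall s\,\bigl(\kappa(s,y)\to\exists c\,\exists s'\,(U(c)\land\kappa(s',y)\land s=c+ys')\bigr)$.
\end{itemize}

\begin{lemma}\label{lem:delta}
If $y\in H$ and $H\models\Delta(y)$, then $S:=\{f\in H:H\models\kappa(f,y)\}$ equals $P[y]$, and $y$ is transcendental over $P$. Moreover, $H\models\Delta(x_i)$ for each $i$.
\end{lemma}

\begin{proof}
By (D1), $y\notin P$, so the total degree $\deg y$ is at least $1$ and $y$ is transcendental. By (D2) and Horner's scheme $c_0+y(c_1+y(c_2+\cdots))$, we have $P[y]\subseteq S$. For the converse we show $s\in P[y]$ for all $s\in S$ by induction on $\deg s$. If $s\in P$, there is nothing to do. Otherwise (D3) gives $s=c+ys'$ with $c\in P$, $s'\in S$. Here $s'\ne0$ and $\deg s'=\deg(s-c)-\deg y=\deg s-\deg y<\deg s$, so $s'\in P[y]$ and hence $s\in P[y]$.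

For $y=x_i$ we have $S=P[x_i]$ by Lemma~\ref{lem:coord}, and (D1)--(D3) are evident: $P[x_i]$ contains $P$, is closed under $s\mapsto c+x_is$ for $c\in P$, and every $s\in P[x_i]$ is $s(0)+x_is'$ with $s'\in P[x_i]$.
\end{proof}

\section{The formula $\varphi_n$ and the proof of Theorem~\ref{thm:A}}\label{sec:proof}

For $n=0,1$ the formula $\varphi_n$ was given in Section~\ref{sec:small}, and the first equivalence of Theorem~\ref{thm:A} was proved there. Let $n\ge2$. For $i\in\{1,2\}$ let $E_i(y_1,\dots,y_n)$ be the formula saying that, for all $(g_k)_{k\ne i}$ with $\kappa(g_k,y_i)$ for every $k\ne i$, both of the following hold: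
\begin{itemize}
\item[(E1)] $\forall f\;\exists s\;\exists(h_k)_{k\ne i}:\ \kappa(s,y_i)\ \land\ f=s+\sum_{k\ne i}h_k(y_k-g_k)$;
\item[(E2)] $\forall s\;\forall(h_k)_{k\ne i}:\ \kappa(s,y_i)\land s=\sum_{k\ne i}h_k(y_k-g_k)\ \to\ s=0$.
\end{itemize}
Finally put
\[
\varphi_n(z)=\bigwedge_{i=1,2}\bigl(\Delta(z_i)\land E_i(z_1,\dots,z_n)\bigr).
\]
When $\kappa(\cdot,y_i)$ defines $P[y_i]$, the formula $E_i$ says that, for all choices of $g_k\in P[y_i]$, $H$ is the direct sum of $P[y_i]$ and the ideal generated by the equations $y_k-g_k$ ($k\neq i$) of the curve.

\begin{proof}[Proof of Theorem~\ref{thm:A}]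
If $P[y]=H$, then $x_i\mapsto y_i$ is a surjective endomorphism of a Noetherian ring, hence injective, hence an automorphism. The converse is clear. This is the second equivalence, for all $n\ge0$. It remains to prove the first one for $n\ge2$.

\medskip
\noindent\textbf{Generating tuples satisfy $\varphi_n$.} A generating tuple is the image of $x$ under an automorphism, and automorphisms preserve truth; so it suffices to take $y=x$. Lemma~\ref{lem:delta} gives $\Delta(x_i)$, and by Lemma~\ref{lem:coord} $\kappa(\cdot,x_i)$ defines $P[x_i]$. Let $g_k\in P[x_i]$ for $k\ne i$. The substitution $x_k\mapsto g_k$ ($k\ne i$) is a homomorphism $\rho:H\to P[x_i]$ that is the identity on $P[x_i]$. It kills the ideal $I=(x_k-g_k:k\ne i)$, and $f-\rho(f)\in I$ for every $f$, because $x_k\equiv g_k$ modulo $I$. The latter gives (E1), with $s=\rho(f)$. If $s\in P[x_i]\cap I$, then $s=\rho(s)=0$; this is (E2).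

\medskip
\noindent\textbf{Tuples satisfying $\varphi_n$ generate.} Let $H\models\varphi_n(y)$ and $i\in\{1,2\}$. By Lemma~\ref{lem:delta}, $\kappa(\cdot,y_i)$ defines $P[y_i]$ and $y_i$ is transcendental. Let $g=(g_k)_{k\ne i}$ be a tuple of polynomials from $P[T]$ and let
\[
I_{i,g}=(y_k-g_k(y_i):k\ne i)\subseteq H .
\]
The map $P[T]\to H/I_{i,g}$, $T\mapsto y_i$, is surjective by (E1). It is injective by (E2) and the transcendence of $y_i$. Inverting it, we obtain a surjective homomorphism
\[
\varepsilon_{i,g}:H\to P[T],\qquad y_i\mapsto T,\quad y_k\mapsto g_k\ (k\ne i),\qquad \ker\varepsilon_{i,g}=I_{i,g}.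
\]
For $Q\in P[Y_1,\dots,Y_n]$, the element $\varepsilon_{i,g}(Q(y))$ is obtained from $Q$ by putting $Y_i=T$ and $Y_k=g_k$ for $k\ne i$. We shall repeatedly use that a nonzero polynomial over the infinite domain $P[T]$ takes a nonzero value at some tuple from $P[T]$. For finite $P$ this would be false with $P$ in place of $P[T]$; it is the reason for testing on curves.

\medskip
\noindent\emph{Step 1: $y_1,\dots,y_n$ are algebraically independent over $P$.} Let $Q(y)=0$. Applying $\varepsilon_{1,g}$ gives $Q(T,g_2,\dots,g_n)=0$ for all $g\in P[T]^{n-1}$. Hence $Q(T,Y_2,\dots,Y_n)=0$, that is, $Q=0$.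

\medskip
\noindent\emph{Step 2: $\operatorname{Frac}H=P(y)$.} Put $A=P[y]$. By Step~1 both $\operatorname{Frac}H$ and $P(y)=\operatorname{Frac}A$ have transcendence degree $n$, so $\operatorname{Frac}H$ is algebraic over $P(y)$; we must exclude a degree larger than $1$. By (E1), on each curve every function in $H$ is already a polynomial in $y_1$. We extend this information from one suitable curve to a neighborhood of its generic point by Nakayama's lemma: \emph{a finitely generated module $M$ over a local ring with maximal ideal $\mathfrak n$ and $M=\mathfrak nM$ is zero.}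

Each $x_j$ is a root of a polynomial of positive degree over $A$ with leading coefficient $b_j\ne0$. Let $b=b_1\cdots b_n$, say $b=\widetilde b(y)$ with $0\ne\widetilde b\in P[Y_1,\dots,Y_n]$. All $x_j$ are integral over $A[1/b]$, so $H[1/b]=A[1/b][x_1,\dots,x_n]$ is a finitely generated $A[1/b]$-module.

Choose $g\in P[T]^{n-1}$ with $\widetilde b(T,g_2,\dots,g_n)\ne0$ and let $\mathfrak p=A\cap\ker\varepsilon_{1,g}$. This is a prime ideal of $A$, since $P[T]$ is a domain, and $b\notin\mathfrak p$ by the choice of $g$. The generators $y_k-g_k(y_1)$ of $I_{1,g}$ lie in $\mathfrak p$, so (E1) gives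
\[
H=P[y_1]+I_{1,g}=A+\mathfrak pH .
\]
Localize at the multiplicative set $\mathcal S=A\setminus\mathfrak p$, which contains $b$. Then $\mathcal S^{-1}H$ is a finitely generated $A_{\mathfrak p}$-module and $\mathcal S^{-1}H=A_{\mathfrak p}+\mathfrak p\,\mathcal S^{-1}H$. So the $A_{\mathfrak p}$-module $M=\mathcal S^{-1}H/A_{\mathfrak p}$ is finitely generated and satisfies $M=\mathfrak pM$. By Nakayama's lemma $M=0$, and therefore $H\subseteq\mathcal S^{-1}H=A_{\mathfrak p}\subseteq P(y)$.

\medskip
\noindent\emph{Step 3: $H=P[y]$.} Let $f\in H$. By Steps~1 and~2 we can write $f\,B(y)=C(y)$ with coprime $B,C\in P[Y_1,\dots,Y_n]$, $B\ne0$. Suppose that $B\notin P$. As in Section~\ref{sec:small} we look for a curve on which $B$ has large degree; coprimality will bound the part of $B$ that can divide $C$.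

Choose $j$ with $d:=\deg_{Y_j}B\ge1$, and then $i\in\{1,2\}$ with $i\ne j$. Let $R=P[Y_k:k\ne j]$. By Gauss's lemma $B$ and $C$ are coprime in $\operatorname{Frac}(R)[Y_j]$: a common factor of positive degree in $Y_j$ could be scaled to a primitive polynomial in $R[Y_j]$, which would divide both in $R[Y_j]$. So, after clearing denominators, there are $u,v\in P[Y_1,\dots,Y_n]$ and $0\ne r\in R$ with
\[
uC+vB=r .
\]
Let $\ell\in R$ be the leading coefficient of $B$ with respect to $Y_j$. Choose $g_k\in P[T]$ for $k\ne i,j$ such that $r\ell$ remains nonzero after substituting $Y_i=T$ and $Y_k=g_k$ ($k\ne i,j$). For $Q\in P[Y_1,\dots,Y_n]$ let $Q^*(Z)\in P[T][Z]$ be the result of this substitution in $Q$ together with $Y_j=Z$. Then $r^*\in P[T]$ is nonzero and does not involve $Z$, and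
\[
B^*(Z)=\sum_{l=0}^{d}b_l(T)Z^l,\qquad b_d\ne0 .
\]
Now put $g_j=T^N$ with $N>\deg r^*$ and $N>\deg b_l$ for all $l$ with $b_l\ne0$. For $l<d$ with $b_l\neq0$ we have $\deg b_lT^{Nl}<N+Nl\le Nd\le\deg b_dT^{Nd}$. Therefore
\[
\deg B^*(T^N)=\deg b_dT^{Nd}\ge Nd\ge N>\deg r^* .
\]
Applying $\varepsilon_{i,g}$ to $f\,B(y)=C(y)$, we see that $B^*(T^N)$ divides $C^*(T^N)$ in $P[T]$. Hence it divides $u^*(T^N)C^*(T^N)+v^*(T^N)B^*(T^N)=r^*\ne0$, which contradicts the degrees. So $B\in P\setminus\{0\}$ and $f\in P[y]$.
\end{proof}

\begin{remark}[Why two indices]
The parameter $i$ must differ from $j$ for $g_j=T^N$ to be at our disposal, and $B$ may involve only one variable; hence the two values of $i$. For infinite $P$ the index $i=1$ alone would suffice. Indeed, Steps~1 and~2 use only $i=1$, and Step~3 can be run with $i=1$ whenever $B$ involves some $Y_j$ with $j\ne1$. Otherwise $B\in P[Y_1]$ has an irreducible factor $\pi$, and $\pi\nmid C$. So $C$ gives a nonzero polynomial in $Y_2,\dots,Y_n$ over the infinite field $P[Y_1]/(\pi)$, which has a nonzero value there; lifting the arguments to $g_k\in P[T]$ we get $\pi(T)\nmid C(T,g_2,\dots,g_n)$,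 contradicting $\varepsilon_{1,g}(f)B(T)=C(T,g_2,\dots,g_n)$. For $P$ finite with $q$ elements this argument breaks down: with $B=Y_1$ and $C=Y_2^q-Y_2$, $B(T)=T$ divides $C(T,g_2)=g_2^q-g_2$ for \emph{every} $g_2\in P[T]$, as one sees at $T=0$. With $i=2$ and $g_1=T^2$ the contradiction appears at once: $T^2\nmid T^q-T$.
\end{remark}

\section{Algebras elementarily equivalent to $P[x_1,\dots,x_n]$}\label{sec:D}

We prove Theorem~\ref{thm:D}. The main tool is that a tuple satisfying $\varphi_n$ in an algebra $G\equiv H$ generates an elementary copy of $H$ in $G$.

\begin{lemma}\label{lem:prime}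
Let $G\equiv H$. There is $\nu\in G^n$ with $G\models\varphi_n(\nu)$. For any such $\nu$, the map $p(x)\mapsto p(\nu)$ is an elementary embedding $H\to G$; its image is $P[\nu]$. In particular $H\cong P[\nu]\preceq G$, and $H$ is a prime model of its theory.
\end{lemma}

\begin{proof}
Since $H\models\exists z\,\varphi_n(z)$, the same holds in $G$, and $\nu$ exists. Let $\chi(z)$ be a formula with $H\models\chi(x)$. By Theorem~\ref{thm:A} every $z\in H^n$ satisfying $\varphi_n$ is the image of $x$ under an automorphism, so $H\models\forall z\,(\varphi_n(z)\to\chi(z))$. This sentence holds in $G$ too, and so $G\models\chi(\nu)$. Apply this to all formulas $\chi(z)=\theta(p_1(z),\dots,p_m(z))$, with $p_j$ polynomials over $P$, and to their negations: $\theta(p_1(x),\dots,p_m(x))$ holds in $H$ if and only if $\theta(p_1(\nu),\dots,p_m(\nu))$ holds in $G$. For $\theta$ an equality this says that the homomorphism $p(x)\mapsto p(\nu)$ is injective; in general it says that it is elementary. Every model of the theory of $H$ satisfies the identities of $\Theta$ and is such a $G$, so $H$ is prime.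
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
That $H$ is a prime model is part of Lemma~\ref{lem:prime}.

\emph{No proper elementary subalgebra.} Let $G\preceq H$. Then $G\equiv H$; take $\nu\in G^n$ with $G\models\varphi_n(\nu)$. Then $H\models\varphi_n(\nu)$, so $\nu$ generates $H$ and $G=H$.

\emph{(1)$\Rightarrow$(2)$\Rightarrow$(3) and (1)$\Rightarrow$(4).} An isomorphism carries points to points of the same type; (3) is a part of the definition of isotypic algebras, with $|X|=n+1$; and $H$ is finitely generated.

\emph{(3)$\Rightarrow$(1).} The type of the tuple $(0,\dots,0)\in G^{n+1}$ contains all sentences true in $G$ and is realized in $H$; so $G\equiv H$. Take $\nu\in G^n$ with $G\models\varphi_n(\nu)$, by Lemma~\ref{lem:prime}. The types of all $(\nu,a)$, $a\in G$, are realized in $H$ by (3), and Lemma~\ref{lem:transfer} gives $G\cong H$.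

\emph{(4)$\Rightarrow$(5).} Being a domain is expressed by a sentence, so $G$ is a finitely generated domain over $P$. We use two textbook facts: a prime ideal minimal over an ideal generated by $n$ elements of a Noetherian ring has height at most $n$ (Krull); and in a finitely generated domain $G$ over a field $P$ every maximal ideal has height $\operatorname{trdeg}_P\operatorname{Frac}(G)$. So it suffices to find a maximal ideal of $G$ generated by $n$ elements.

If $z\in H^n$ satisfies $\varphi_n$, then it is the image of $x$ under an automorphism, so $H/(z_1,\dots,z_n)=P$. Hence $H$ satisfies the sentence saying that, for all $z$ with $\varphi_n(z)$, one has $1\ne\sum_ih_iz_i$ for all $h_1,\dots,h_n$, and for each $f$ there are $c,h_1,\dots,h_n$ with $U(c)$ and $f=c+\sum_ih_iz_i$. It holds in $G$. Take $\nu\in G^n$ with $G\models\varphi_n(\nu)$. The ideal $\mathfrak m=(\nu_1,\dots,\nu_n)$ of $G$ is proper, and each element of $G/\mathfrak m$ is zero or the image of a unit. So $\mathfrak m$ is maximal, as required.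

\emph{(5)$\Rightarrow$(1).} Let $H_0=P[\nu]\cong H$, $H_0\preceq G$, be as in Lemma~\ref{lem:prime}. Since $\operatorname{trdeg}_P\operatorname{Frac}(H_0)=n\ge\operatorname{trdeg}_P\operatorname{Frac}(G)$, the field $\operatorname{Frac}(G)$ is algebraic over $\operatorname{Frac}(H_0)$, and each $a\in G$ is a root of some nonzero $Q\in H_0[Z]$. Let $r_1,\dots,r_k$ be all roots of $Q$ in $H_0$ (finitely many, possibly none). The formula
\[
\forall w\,\Bigl(Q(w)=0\to\bigvee_{j=1}^k w=r_j\Bigr)
\]
with parameters in $H_0$ (the empty disjunction being false) holds in $H_0$, hence in $G$. So $a\in\{r_1,\dots,r_k\}\subseteq H_0$. Thus $G=H_0\cong H$.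

Together, (1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(1) and (1)$\Rightarrow$(4)$\Rightarrow$(5)$\Rightarrow$(1).

\emph{Elementary equivalence alone.} Let $n\ge1$ or $P$ be infinite. Then $H$ is infinite, and the signature has at most $|H|$ symbols. By the upward L\"owenheim--Skolem theorem there is $G\equiv H$ of cardinality greater than $|H|$, so $G\not\cong H$.
\end{proof}

In the excluded case, $n=0$ and $P$ finite, elementary equivalence does suffice: $G\equiv P$ forces $|G|=|P|$, and $1\ne0$ in $G$, so $P\to G$ is injective and therefore bijective.

\begin{thebibliography}{9}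
\bibitem{Plotkin} Boris Plotkin, \emph{Algebra and logic. Some problems}, arXiv:1306.0778 (2013).
\end{thebibliography}

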